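# Uniform ultrafilters over $\omega_1$ below the Tukey top, from ZFC alone

## 1. Tails, repeated tails, and an independent family

An ultrafilter $U$ over an infinite cardinal $\mu$ is *uniform* if every element of $U$ has cardinality $\mu$. Fix a uniform ultrafilter $U$ over $\omega_1$. All co-countable sets belong to $U$, since their complements are too small to.

Here is a game. I hand you a list $\langle X_\alpha:\alpha<\theta\rangle$ of members of $U$, repetitions allowed. You win if you find an *uncountable* set $I\subseteq\theta$ of indices with $\bigcap_{\alpha\in I}X_\alpha\in U$.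

**Example 1.1 (tails).** I hand you the list of length $\omega_1$ given by $X_\nu=[\nu,\omega_1)$. An uncountable $I\subseteq\omega_1$ is unbounded, so $\bigcap_{\nu\in I}X_\nu=\emptyset$, and you lose. If you only had to find an infinite $I$, you would win: for countable $I$ the intersection is again a tail.

**Example 1.2 (longer lists of tails).** Now I hand you a list of length $\omega_2$, all of whose entries are tails. There are only $\omega_1$ tails, so some tail occurs $\omega_2$ times. Let $I$ be the set of its indices. The intersection is that tail, and you win.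

So the length of the list matters. For each $Y\subseteq\omega_1$ exactly one of $Y,\omega_1\setminus Y$ is in $U$, so $|U|=2^{\omega_1}$. A list of length $(2^{\omega_1})^+$ repeats some entry uncountably often, and you win trivially. The critical length is $2^{\omega_1}$.

**Example 1.3 (an ultrafilter with which you lose at length $2^{\omega_1}$).** Let $T$ be the set of triples $(s,\mathcal A,i)$ with $s\in[\omega_1]^{<\omega}$, $\mathcal A\subseteq\mathcal P(s)$ and $i<\omega_1$. Then $|T|=\omega_1$, so we may work over $T$ instead of $\omega_1$. For $Y\subseteq\omega_1$ let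
$$x_Y=\{(s,\mathcal A,i)\in T: Y\cap s\in\mathcal A\}.$$
Let $Y_1,\dots,Y_k,Z_1,\dots,Z_m$ be distinct subsets of $\omega_1$. Choose a finite $s$ on which any two of them differ, and put $\mathcal A=\{Y_1\cap s,\dots,Y_k\cap s\}$. For every $i<\omega_1$ the triple $(s,\mathcal A,i)$ lies in all $x_{Y_j}$ and in no $x_{Z_j}$. Hence $x_{Y_1}\cap\dots\cap x_{Y_k}\setminus(x_{Z_1}\cup\dots\cup x_{Z_m})$ is uncountable.

Consider the family consisting of all $x_Y$ and of all sets $T\setminus\bigcap_{Y\in\mathcal Y}x_Y$ with $\mathcal Y$ infinite. Finite intersections of its members are uncountable: given $Y_1,\dots,Y_k$ and $\mathcal Y_1,\dots,\mathcal Y_m$, choose $Z_j\in\mathcal Y_j$ different from all the $Y$'s and use the computation above. So the family, together with the co-countable sets, extends to a uniform ultrafilter. It contains all $2^{\omega_1}$ sets $x_Y$, but no intersection of infinitely many of them. With this ultrafilter and the list of the $x_Y$ you lose, even if you are only asked for an infinite $I$.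

So some uniform ultrafilters make you lose at length $2^{\omega_1}$. Is there a uniform ultrafilter over $\omega_1$ with which you always win at that length? And how strong an axiom system is needed for it to be consistent that there is one?

## 2. The Tukey order and two consistency questions

**Definition 2.1.** For directed sets $D,E$ write $D\le_T E$ (Tukey reducibility) if there is a map $f:D\to E$ sending unbounded subsets of $D$ to unbounded subsets of $E$. Write $D\equiv_T E$ if $D\le_TE$ and $E\le_TD$. For cardinals $\mu,\lambda$ the set $[\mu]^{<\lambda}$ of subsets of $\mu$ of size $<\lambda$ is ordered by inclusion. An ultrafilter $U$ is ordered by reverse inclusion $\supseteq$.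

The relation $\le_T$ is transitive: compose the maps. As an example, $\omega\equiv_T[\omega]^{<\omega}$, via $n\mapsto\{0,\dots,n\}$ and $z\mapsto\max z$ (with $\emptyset\mapsto 0$). Another example is that $\omega_1\le_TU$ for every uniform $U$ over $\omega_1$. The map $\nu\mapsto[\nu,\omega_1)$ works, by Example 1.1 and the following observation:
$$\mathcal A\subseteq U\text{ is bounded in }(U,\supseteq)\iff\bigcap\mathcal A\in U.\tag{1}$$
Indeed, a bound is a member of $U$ contained in all members of $\mathcal A$.

Every ultrafilter $U$ over $\omega_1$ satisfies $U\le_T[2^{\aleph_1}]^{<\omega}$. Take an injection $e$ of $U$ into $2^{\aleph_1}$ and map $A\mapsto\{e(A)\}$; an unbounded $\mathcal A\subseteq U$ is infinite, so its image has infinite union and is unbounded.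

**Definition 2.2.** $U$ is *Tukey-top* if $U\equiv_T[2^{\aleph_1}]^{<\omega}$, and *$\omega_1$-Tukey-top* if $[2^{\aleph_1}]^{<\omega_1}\le_TU$. It is *non-Tukey-top* (*non-$\omega_1$-Tukey-top*) if it is not Tukey-top (not $\omega_1$-Tukey-top).

Put $\kappa=2^{\omega_1}$. Then $\kappa^\omega=\kappa$, so we can enumerate $[\kappa]^{<\omega_1}=\{z_\alpha:\alpha<\kappa\}$ without repetition. The map $z_\alpha\mapsto\{\alpha\}$ shows $[\kappa]^{<\omega_1}\le_T[\kappa]^{<\omega}$, because finite subsets of $[\kappa]^{<\omega_1}$ are bounded. Hence every Tukey-top ultrafilter is $\omega_1$-Tukey-top, and a non-$\omega_1$-Tukey-top ultrafilter is non-Tukey-top.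

The next lemma says that the game of Section 1 is the Tukey question.

**Lemma 2.3.** Let $\kappa=2^{\omega_1}$ and let $U$ be a uniform ultrafilter over $\omega_1$.

(a) If every $\kappa$-sequence in $U$ has an uncountable (resp. infinite) subfamily with intersection in $U$, then $U$ is not $\omega_1$-Tukey-top (resp. not Tukey-top).

(b) If some $\langle X_\alpha:\alpha<\kappa\rangle$ in $U$ satisfies $\bigcap_{\alpha\in I}X_\alpha\notin U$ for all uncountable $I$, then $U$ is $\omega_1$-Tukey-top.

*Proof.* (a) Suppose $f$ witnesses $[\kappa]^{<\omega_1}\le_TU$. Apply the hypothesis to $X_\alpha=f(\{\alpha\})$ to get an uncountable $I$ with $\bigcap_{\alpha\in I}X_\alpha\in U$. The set $\{\{\alpha\}:\alpha\in I\}$ is unbounded in $[\kappa]^{<\omega_1}$, since its union is uncountable, but its image is bounded by (1). This is a contradiction. For $[\kappa]^{<\omega}$, replace "uncountable" by "infinite".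

(b) Let $f(z_\alpha)=X_\alpha$, with the enumeration above. If $\mathcal Z\subseteq[\kappa]^{<\omega_1}$ and $f[\mathcal Z]$ is bounded, then $\{\alpha:z_\alpha\in\mathcal Z\}$ is countable by hypothesis. So $\bigcup\mathcal Z$ is a countable union of countable sets, and $\mathcal Z$ is bounded. Thus $f$ sends unbounded sets to unbounded sets. $\square$

Benhamou, Moore and Serafin ("Ultrafilters over Successor Cardinals and the Tukey Order", arXiv:2507.22307, 2025) ask whether the existence of a non-Tukey-top uniform ultrafilter over $\omega_1$ implies the consistency of large cardinals, and what happens for non-$\omega_1$-Tukey-top ones. Known background: it is consistent, relative to large cardinals, that there are uniform ultrafilters over $\omega_1$ which are not $\omega_1$-Tukey-top, and it is consistent that every uniform ultrafilter over $\omega_1$ is Tukey-top. The answer is that neither property has any large-cardinal strength.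

**Theorem 2.4.** Assume $\lambda^{\omega_1}=\lambda$ and $2^\lambda=\lambda^+=:\kappa$ ($\lambda$ an infinite cardinal), and let $U_0$ be a uniform ultrafilter over $\omega_1$. There is a ccc poset of size $\kappa$ forcing $2^\omega=2^{\omega_1}=\kappa$ and the existence of a uniform ultrafilter $U\supseteq U_0$ over $\omega_1$ such that

$(*)$ every sequence $\langle X_\alpha:\alpha<\kappa\rangle$ of members of $U$ has an uncountable $I\subseteq\kappa$ with $\bigcap_{\alpha\in I}X_\alpha\in U$.

Such a $U$ is not $\omega_1$-Tukey-top, hence not Tukey-top.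

**Corollary 2.5.** For both properties, Con(ZFC) implies Con(ZFC + there is a uniform ultrafilter over $\omega_1$ with the property).

*Proof from Theorem 2.4.* If ZFC is consistent, so is ZFC + $V=L$. In $L$, GCH holds, so $\lambda=\omega_2$ satisfies $\omega_2^{\omega_1}=\omega_2$ and $2^{\omega_2}=\omega_3$. Apply the theorem with $\kappa=\omega_3$. $\square$

The two properties can also be separated.

**Theorem 2.6.** Con(ZFC) implies the consistency of ZFC + "there is a non-Tukey-top uniform ultrafilter over $\omega_1$, and every uniform ultrafilter over $\omega_1$ is $\omega_1$-Tukey-top".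

Sections 3–8 prove Theorem 2.4, Section 9 shows in what sense $(*)$ is sharp, and Section 10 proves Theorem 2.6.

## 3. Forcing with pairs, and the antichain made of tails

How would one force a win? Given $\langle X_\nu:\nu<\omega_1\rangle$ in a uniform ultrafilter $U$, let $\mathbb D$ be the set of pairs $(a,s)\in[\omega_1]^{<\omega}\times[\omega_1]^{<\omega}$ with
$$s\subseteq\bigcap_{\nu\in a}X_\nu,$$
ordered by coordinatewise $\supseteq$. A generic filter yields $I=\bigcup a$ and $B=\bigcup s$ with $B\subseteq X_\nu$ for all $\nu\in I$. If $F\in U$, then $F\cap\bigcap_{\nu\in a}X_\nu$ is in $U$, hence uncountable, so any $(a,s)$ can be extended by adding to $s$ an arbitrarily large element of $F$. So $B$ meets every member of $U$ in an unbounded set and can be thrown into a larger ultrafilter. The obvious plan is to iterate such posets, treating sequences one after the other.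

**Where it breaks.** Take the tails $X_\nu=[\nu,\omega_1)$. The conditions $(\{\nu\},\{\nu\})$ for $\nu<\omega_1$ are pairwise incompatible: if $\mu<\nu$, a common extension would need $\mu\in X_\nu$. So $\mathbb D$ has an uncountable antichain. No other poset that preserves $\omega_1$ can help either, because an uncountable set of tails has empty intersection. Thus we cannot treat *every* $\omega_1$-sequence. We are given a sequence of length $\kappa$ and must select $\omega_1$ of its entries well.

**A case where it works.** Suppose the $X_\nu$ are mutually generic. Let a condition be a triple $(p,a,s)$ with $p\in\mathrm{Fn}(\omega_1\times\omega_1,2)$ (finite partial functions), $a,s\in[\omega_1]^{<\omega}$, and $p(\nu,i)=1$ for all $(\nu,i)\in a\times s$; order by $\supseteq$ in all three coordinates. Here $p$ builds the rows $X_\nu=\{i:p(\nu,i)=1\text{ for some }p\text{ in the generic}\}$, and $(a,s)$ belongs to the pair forcing for them.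

**Lemma 3.1.** This poset is ccc.

*Proof.* Given $(p_\xi,a_\xi,s_\xi)$ for $\xi<\omega_1$, the union $p_\xi\cup p_\eta$ may be a function and still be useless: $p_\xi$ may say $p_\xi(\nu,i)=0$ with $\nu\in a_\xi$ and $i\in s_\eta$. The cure is to *copy rows before merging*. Let $b_\xi$ consist of $a_\xi$ and of all rows mentioned by $p_\xi$. Thin out so that the $b_\xi$ form a $\Delta$-system with root $b$, $a_\xi\cap b=a$ is constant, and $a_\xi\setminus b=\{\nu_1^\xi<\dots<\nu^\xi_l\}$ with $l$ constant. Fix rows $\mu_1<\dots<\mu_l$ outside $b$. Let $g_\xi$ agree with $p_\xi$ on the rows in $b$, and let row $\mu_j$ of $g_\xi$ be row $\nu_j^\xi$ of $p_\xi$. As $\mathrm{Fn}(\omega_1\times\omega_1,2)$ is ccc, $g=g_\xi\cup g_\eta$ is a function for some $\xi\ne\eta$. Define $q$ by adding to $p_\xi\cup p_\eta$ row $\mu_j$ of $g$, written on both rows $\nu^\xi_j$ and $\nu^\eta_j$, for each $j$.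

This is a function. On rows in $b$, $p_\xi\cup p_\eta$ is part of $g$. On row $\nu_j^\xi$, $p_\eta$ says nothing, and what $p_\xi$ says is part of row $\mu_j$ of $g$; similarly for $\nu_j^\eta$. Every other row is mentioned by at most one of $p_\xi,p_\eta$. Now $q$ has value $1$ on $(a_\xi\cup a_\eta)\times(s_\xi\cup s_\eta)$. For $\nu\in a$, $p_\xi$ gives $1$ on $s_\xi$ and $p_\eta$ gives $1$ on $s_\eta$. For $\nu=\nu_j^\xi$ or $\nu_j^\eta$, row $\mu_j$ of $g$ contains copies both of row $\nu_j^\xi$ of $p_\xi$, which is $1$ on $s_\xi$, and of row $\nu_j^\eta$ of $p_\eta$, which is $1$ on $s_\eta$. So $(q,a_\xi\cup a_\eta,s_\xi\cup s_\eta)$ is a common extension. $\square$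

All that was used is that the rows have *isomorphic descriptions on disjoint supports*. The plan is as follows. In a finite support iteration of length $\kappa$, a $\kappa$-sequence of subsets of $\omega_1$ has $\kappa$ many names with supports of size at most $\omega_1$. Counting produces many indices whose names are copies of each other over a common root. Pair forcing is applied only to such families of copies. The families have to be found at stages below $\kappa$, before the whole sequence is known, and for this we use a guessing principle.

**Guessing principle.** Let $S=\{\delta<\kappa:\mathrm{cf}\,\delta=\omega_1\}$. The principle $\diamondsuit_S$ says that there are $D_\delta\subseteq\delta$ $(\delta\in S)$ such that for every $D\subseteq\kappa$ the set $\{\delta\in S:D\cap\delta=D_\delta\}$ is stationary. In $L$ it is Jensen's theorem. In general it is a theorem of Shelah (*Diamonds*, Proc. AMS 138 (2010)): if $\lambda>\omega$ and $2^\lambda=\lambda^+$, then $\diamondsuit_{S'}$ holds for every stationary $S'\subseteq\{\delta<\lambda^+:\mathrm{cf}\,\delta\neq\mathrm{cf}\,\lambda\}$. It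 applies to our $S$: by König's theorem $\lambda^{\mathrm{cf}\,\lambda}>\lambda$, so $\lambda^{\omega_1}=\lambda$ gives $\mathrm{cf}\,\lambda>\omega_1$.

## 4. Conditions, gluing, and restriction to closed sets

From here to the end of Section 8, $\lambda,\kappa,S,U_0$ are as in Theorem 2.4 and above.

**Coordinates.** Let
$$H=\mathrm{Fn}(\omega,2)\ \sqcup\ \big([\omega_1]^{<\omega}\times[\omega_1]^{<\omega}\big).$$
Put $v\le u$ iff either both lie in $\mathrm{Fn}(\omega,2)$ and $v\supseteq u$, or $u=(a,s)$, $v=(a',s')$ with $a\subseteq a'$ and $s\subseteq s'$. Let $\mathbb F_X$ be the set of finite functions $p$ with $\mathrm{dom}\,p\subseteq X$ and values in $H$, and $\mathbb F=\mathbb F_\kappa$. Put $q\le p$ iff $\mathrm{dom}\,p\subseteq\mathrm{dom}\,q$ and $q(\zeta)\le p(\zeta)$ for all $\zeta\in\mathrm{dom}\,p$. The order does not mention forcing at all; this makes gluing easy.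

**Names.** A *name* is a set $\dot X\subseteq\omega_1\times\mathbb F$ such that $\{p:(i,p)\in\dot X\}$ is countable for each $i$. Its value is $X=\{i:\exists p\in G\ (i,p)\in\dot X\}$, and $\mathrm{supp}\,\dot X=\bigcup\{\mathrm{dom}\,p:(i,p)\in\dot X\}$ has size $\le\omega_1$. For example, $\{(i,\emptyset):i\in Y\}$ names the ground-model set $Y$ and has empty support.

**Active and passive stages.** By recursion each $\zeta<\kappa$ is declared *passive*, with $c(\zeta)=\emptyset$, or *active*. In the active case we fix names $\langle\dot A^\zeta_\nu:\nu<\omega_1\rangle$ and a set $c(\zeta)\subseteq\zeta$ with $|c(\zeta)|\le\omega_1$. Call $C\subseteq\kappa$ *closed* if $c(\zeta)\subseteq C$ for all $\zeta\in C$. We require that $c(\zeta)$ is closed and $\dot A^\zeta_\nu\subseteq\omega_1\times(P_\zeta\cap\mathbb F_{c(\zeta)})$. How the choice is made is the subject of Section 5; this section works for any choice obeying these requirements.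

**Conditions.** $P_\beta$ is the set of $p\in\mathbb F_\beta$ such that for every $\zeta\in\mathrm{dom}\,p$:

* if $\zeta$ is passive, $p(\zeta)\in\mathrm{Fn}(\omega,2)$;
* if $\zeta$ is active, $p(\zeta)=(a,s)$ with $0\in a$ and $p{\restriction}\zeta\Vdash_{P_\zeta}s\subseteq\dot A^\zeta_\nu$ for all $\nu\in a$.

The order is that of $\mathbb F$. So passive coordinates add Cohen reals, and active ones run the pair forcing with conditions already decided. The clause $0\in a$ rules out conditions such as $(\emptyset,\{i\})$: if every $\dot A_\nu^\zeta$ were forced to omit $i$, no $\nu$ could ever be added to it.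

For closed $C$ let $P_\beta|C=P_\beta\cap\mathbb F_C$. Directly from the definition, $p{\restriction}\gamma\in P_\gamma$ for $p\in P_\beta$ and $\gamma\le\beta$, and $P_\gamma=P_\beta|\gamma$.

**Facts on closed sets.** Ordinals are closed because $c(\zeta)\subseteq\zeta$. Unions of closed sets are closed. If $C$ is closed, so is $C\cap\alpha$ for every ordinal $\alpha$. If $|X|\le\omega_1$, then $\mathrm{cl}(X)=X\cup\bigcup_{\zeta\in X}c(\zeta)$ is closed, as each $c(\zeta)$ is, and has size $\le\omega_1$. For instance, $\{\zeta\}$ is closed if $\zeta$ is passive, while for active $\zeta$ the smallest closed set containing $\zeta$ is $\{\zeta\}\cup c(\zeta)$.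

**Lemma 4.1 (gluing).** Let $q\in\mathbb F_\beta$. If for each $\zeta\in\mathrm{dom}\,q$ there is $r\in P_\beta$ with $\zeta\in\mathrm{dom}\,r$, $r(\zeta)=q(\zeta)$ and $q{\restriction}\zeta\le r{\restriction}\zeta$, then $q\in P_\beta$.

*Proof.* We show by induction on $\zeta\le\beta$ that $q{\restriction}\zeta\in P_\zeta$. What has to be checked is the clause at each $\zeta\in\mathrm{dom}\,q$, knowing $q{\restriction}\zeta\in P_\zeta$. If $\zeta$ is passive, $q(\zeta)=r(\zeta)\in\mathrm{Fn}(\omega,2)$. If $\zeta$ is active and $q(\zeta)=r(\zeta)=(a,s)$, then $0\in a$, and $q{\restriction}\zeta\le r{\restriction}\zeta$ forces whatever $r{\restriction}\zeta$ forces, in particular $s\subseteq\dot A^\zeta_\nu$ for $\nu\in a$. $\square$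

The typical use: if $q$ is a union of conditions $r$ that agree on their common domains, then $q$ is a condition, since $q\supseteq r$ gives $q{\restriction}\zeta\le r{\restriction}\zeta$.

**Lemma 4.2.** Let $C$ be closed.

(i) If $p\in P_\beta$, $t\in P_\beta|C$ and $t\le p{\restriction}C$, then $t\cup p{\restriction}(\beta\setminus C)\in P_\beta$, and it extends $t$ and $p$.

(ii) If $p\in P_\beta$, then $p{\restriction}C\in P_\beta$.

(iii) Let $\dot X\subseteq\omega_1\times(P_\beta|C)$ be a name. If $p\Vdash_{P_\beta}i\in\dot X$, then $p{\restriction}C\Vdash_{P_\beta}i\in\dot X$. If $p\in P_\beta|C$, then $p\Vdash_{P_\beta}i\in\dot X$ iff for every $r\le p$ in $P_\beta|C$ there are $r'\le r$ in $P_\beta|C$ and $(i,p^*)\in\dot X$ with $r'\le p^*$.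

*Proof.* **(i): any strengthening on $C$ can be glued back.** Let $q=t\cup p{\restriction}(\beta\setminus C)$. It extends $t$ by inclusion and $p$ because $t\le p{\restriction}C$. In Lemma 4.1 use $r=t$ for $\zeta\in\mathrm{dom}\,q\cap C$ and $r=p$ for $\zeta\in\mathrm{dom}\,q\setminus C$.

Parts (ii) and (iii) are proved together by induction on $\beta$, for all closed $C$.

**(ii) at $\beta$, from (ii) and (iii) below $\beta$.** We check the clause of $p{\restriction}C$ at $\zeta\in\mathrm{dom}\,p\cap C$. Only an active $\zeta$ needs attention. Let $p(\zeta)=(a,s)$. Then $p{\restriction}\zeta\Vdash_{P_\zeta}s\subseteq\dot A^\zeta_\nu$ for $\nu\in a$. These are names over $P_\zeta|c(\zeta)$, and $c(\zeta)\subseteq C\cap\zeta$ because $C$ is closed. By (ii) and (iii) at $\zeta$ for the closed set $C\cap\zeta$, $(p{\restriction}\zeta){\restriction}C=(p{\restriction}C){\restriction}\zeta$ is a condition in $P_\zeta$ which forces the same.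

**(iii) at $\beta$, second part: forcing membership is visible inside $P_\beta|C$.** ($\Rightarrow$) Let $p\Vdash i\in\dot X$ and $r\le p$ in $P_\beta|C$. Some $r''\le r$ in $P_\beta$ is below some $p^*$ with $(i,p^*)\in\dot X$. Let $r'=r''{\restriction}C$, a condition by (ii). As $\mathrm{dom}\,r$ and $\mathrm{dom}\,p^*$ are contained in $C$, $r'\le r$ and $r'\le p^*$. ($\Leftarrow$) Let $r\le p$ in $P_\beta$. Then $r{\restriction}C\in P_\beta|C$ is below $p$, so there is $t\le r{\restriction}C$ in $P_\beta|C$ below some $p^*$ with $(i,p^*)\in\dot X$. By (i), $t$ glued with $r$ is an extension of $r$ below $p^*$. So the conditions forcing $i\in\dot X$ are dense below $p$.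

**(iii) at $\beta$, first part: coordinates outside $C$ do not help.** Suppose $p\Vdash i\in\dot X$ but some $r\le p{\restriction}C$ in $P_\beta$ forces $i\notin\dot X$. Then $r{\restriction}C\Vdash i\notin\dot X$. Otherwise some $r''\le r{\restriction}C$ is below some $p^*$ with $(i,p^*)\in\dot X$; then $r''{\restriction}C\le r{\restriction}C,\,p^*$, and by (i) gluing $r''{\restriction}C$ with $r$ gives an extension of $r$ below $p^*$, which forces $i\in\dot X$, a contradiction. But $r{\restriction}C\le p{\restriction}C$, so by (i) $r{\restriction}C$ and $p$ have a common extension. It forces both $i\notin\dot X$ and $i\in\dot X$, a contradiction. $\square$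

Hence $P_\beta|C$ is a complete suborder of $P_\beta$. If two of its elements have a common extension $q\in P_\beta$, they have the common extension $q{\restriction}C$ in $P_\beta|C$; and by (i) every $t\le p{\restriction}C$ in $P_\beta|C$ is compatible with $p$. In particular $P_\gamma\lessdot P_\beta$ for $\gamma<\beta$. Write $G_\gamma=G\cap P_\gamma$. By the second part of (iii) with $C=\gamma$, for $p\in P_\gamma$ and a name $\dot X$ over $P_\gamma$, "$p\Vdash i\in\dot X$" means the same in $P_\gamma$ and in $P_\beta$.

## 5. Patterns of isomorphic names and the recursion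

**Definition 5.1.** For $\delta\in S$, a *pattern at $\delta$* is a sequence $\langle\alpha_\nu,C_\nu,\dot X_\nu:\nu<\omega_1\rangle$ such that:

* $\alpha_\nu$ is strictly increasing and cofinal in $\delta$;
* each $C_\nu$ is closed, $|C_\nu|\le\omega_1$, $C_\nu\subseteq\alpha_{\nu+1}$, and $C_\nu\cap\alpha_\nu=C^*$ is the same for all $\nu$;
* $\dot X_\nu\subseteq\omega_1\times(P_\delta|C_\nu)$ is a name;
* all $C_\nu$ have the same order type, and the order isomorphisms $h_{\mu\nu}:C_\mu\to C_\nu$, acting on finite functions by $h_{\mu\nu}(p)=p\circ h_{\mu\nu}^{-1}$, map $P_\delta|C_\mu$ onto $P_\delta|C_\nu$ and satisfy $\dot X_\nu=\{(i,h_{\mu\nu}(p)):(i,p)\in\dot X_\mu\}$.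

**Example 5.2.** Let the $\alpha_\nu$ be passive, increasing and cofinal in $\delta$, let $f:\omega_1\to\omega$ be in $V$, and let $c_\zeta$ be the Cohen real added at a passive $\zeta$. Put $C_\nu=\{\alpha_\nu\}$ and $\dot X_\nu=\{(i,\{(\alpha_\nu,\{(f(i),1)\})\}):i<\omega_1\}$, a name for $\{i:c_{\alpha_\nu}(f(i))=1\}$. This is a pattern with $C^*=\emptyset$. On the other hand, the names $\{(i,\emptyset):i\ge\nu\}$ for the tails have empty support, and no two of them are copies of each other. Patterns exclude the antichain of Section 3.

**Consequences of the definition.** $C^*\subseteq\alpha_0$ is an initial segment of every $C_\nu$, so $h_{\mu\nu}{\restriction}C^*=\mathrm{id}$. The sets $C_\nu\setminus C^*\subseteq[\alpha_\nu,\alpha_{\nu+1})$ are pairwise disjoint. The maps $h_{\mu\nu}$ are order isomorphisms between $P_\delta|C_\mu$ and $P_\delta|C_\nu$, since the order is coordinatewise, and $h_{\nu\rho}h_{\mu\nu}=h_{\mu\rho}$. By the second part of Lemma 4.2(iii), whether $p\in P_\delta|C_\mu$ forces $i\in\dot X_\mu$ depends only on $P_\delta|C_\mu$ and $\dot X_\mu$. Therefore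
$$p\Vdash i\in\dot X_\mu\iff h_{\mu\nu}(p)\Vdash i\in\dot X_\nu\qquad(p\in P_\delta|C_\mu).\tag{2}$$

**Coding the guesses.** We turn $\diamondsuit_S$ into guesses at sequences of names. Fix a bijection $e:\kappa\to\kappa\times\omega_1\times\mathbb F$. Since $\kappa$ is regular, $|\delta\times\omega_1\times\mathbb F_\delta|<\kappa$ for $\delta<\kappa$, and $\mathbb F_\delta=\bigcup_{\gamma<\delta}\mathbb F_\gamma$ at limits, there is a club of $\delta$ with $e[\delta]=\delta\times\omega_1\times\mathbb F_\delta$. Put $N_\delta=e[D_\delta]$ for $\delta\in S$ in this club, and $N_\delta=\emptyset$ for other $\delta\in S$. Then $N_\delta\subseteq\delta\times\omega_1\times\mathbb F_\delta$, and for every $N\subseteq\kappa\times\omega_1\times\mathbb F$ the set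
$$\{\delta\in S:N\cap(\delta\times\omega_1\times\mathbb F_\delta)=N_\delta\}\ \text{ is stationary.}\tag{3}$$
Write $N(\alpha)=\{(i,p):(\alpha,i,p)\in N\}$, and similarly $N_\delta(\alpha)$.

**The recursion.** At stage $\delta<\kappa$, the poset $P_\delta$ is determined, and it is ccc by Lemma 6.1 below, whose proof for $P_\delta$ uses only stages before $\delta$. Choose a $P_\delta$-name $\dot U_\delta$ for a uniform ultrafilter over $\omega_1$, with $\dot U_0=U_0$, extending $\bigcup_{\gamma<\delta}\dot U_\gamma$, and containing also the set $B_\gamma$ defined in Section 7 if $\delta=\gamma+1$ with $\gamma$ active.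

This is possible. The union of the earlier ultrafilters is closed under finite intersections, and its members are uncountable in $V[G_\delta]$, since $\omega_1$ is preserved. So together with the co-countable sets it extends to an ultrafilter, necessarily uniform. If $\delta=\gamma+1$ with $\gamma$ active, then $B_\gamma$ meets every member of $U_\gamma$ in an uncountable set by Lemma 7.1(3), so $B_\gamma$ may be added first.

Declare $\delta$ *active* iff $\delta\in S$ and there is a pattern at $\delta$ with
$$\dot X_\nu=N_\delta(\alpha_\nu)\quad\text{and}\quad\Vdash_{P_\delta}\dot X_\nu\in\dot U_\delta\qquad\text{for all }\nu<\omega_1.$$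
In that case fix one such pattern and let $\dot A^\delta_\nu=\dot X_\nu$ and $c(\delta)=\bigcup_\nu C_\nu$. This set is closed, has size $\le\omega_1$ and is contained in $\delta$, and $\dot A^\delta_\nu\subseteq\omega_1\times(P_\delta\cap\mathbb F_{c(\delta)})$, so the requirements of Section 4 hold. Now $P_{\delta+1}$ is determined, and so is $P_\beta$ at limits $\beta$.

## 6. The countable chain condition

**Lemma 6.1.** $P_\beta$ is ccc for all $\beta\le\kappa$.

*Proof.* By induction on $\beta$. Let $p_\xi\in P_\beta$ $(\xi<\omega_1)$; we look for $\xi\neq\eta$ with $p_\xi,p_\eta$ compatible.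

**Limit $\beta$: a finite root lies below some $\gamma<\beta$.** Thin out so that the domains form a $\Delta$-system with root $r\subseteq\gamma<\beta$. As $P_\gamma$ is ccc, there are $\xi\ne\eta$ and $q\le p_\xi{\restriction}\gamma,\ p_\eta{\restriction}\gamma$ in $P_\gamma$. Above $\gamma$ the domains of $p_\xi$ and $p_\eta$ are disjoint, so $q\cup p_\xi{\restriction}[\gamma,\beta)\cup p_\eta{\restriction}[\gamma,\beta)$ is a function. It is coordinatewise below $q$, $p_\xi$ and $p_\eta$. By Lemma 4.1 it is a condition: use $q$ below $\gamma$, and $p_\xi$ or $p_\eta$ above.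

**$\beta=\delta+1$ with $\delta$ passive: countably many values.** Uncountably many $p_\xi$ agree at $\delta$, either with the same value or all undefined. For two of these there is $q\in P_\delta$ below $p_\xi{\restriction}\delta$ and $p_\eta{\restriction}\delta$. Add the common value at $\delta$, if there is one.

**$\beta=\delta+1$ with $\delta$ active.** Let $\langle\alpha_\nu,C_\nu,\dot X_\nu\rangle$ be the pattern fixed at $\delta$. We may assume $\delta\in\mathrm{dom}\,p_\xi$ for all $\xi$, since $({\{0\}},\emptyset)$ may be added as a value at $\delta$. Let $p_\xi(\delta)=(a_\xi,s_\xi)$ and $\hat p_\xi=p_\xi{\restriction}\delta$. The rest of the proof is Lemma 3.1, with the blocks $C_\nu\setminus C^*$ in the role of rows.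

**Step 1 (thinning out so that only finitely many blocks interact).** Let
$$b_\xi=a_\xi\cup\{\nu:\mathrm{dom}\,\hat p_\xi\cap(C_\nu\setminus C^*)\ne\emptyset\}.$$
It is finite because the blocks are pairwise disjoint. Thin out to an uncountable $\Xi\subseteq\omega_1$ on which $\langle\mathrm{dom}\,\hat p_\xi\rangle$ is a $\Delta$-system with root $r$, $\langle b_\xi\rangle$ is a $\Delta$-system with root $b$, $a_\xi\cap b=a$ is constant, and $a_\xi\setminus b=\{\nu^\xi_1<\dots<\nu^\xi_l\}$ with $l$ constant. Choose $\gamma<\delta$ with $\gamma\ge\alpha_0$ and $r\subseteq\gamma$; then $C^*\subseteq\alpha_0\subseteq\gamma$. Only countably many $\nu$ have $\alpha_\nu<\gamma$, because $\langle\alpha_\nu:\nu<\omega_1\rangle$ is increasing and cofinal. The sets $b_\xi\setminus b$ are pairwise disjoint. So, after discarding countably many $\xi$, we have $\alpha_\nu\ge\gamma$ for all $\nu\in b_\xi\setminus b$ and $\xi\in\Xi$. Fix $\mu_1<\dots<\mu_l$ with $\alpha_{\mu_1}\ge\gamma$.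

**Step 2 (copying to fixed blocks before merging).** For $\xi\in\Xi$ let
$$g_\xi=\hat p_\xi{\restriction}\gamma\ \cup\ \bigcup_jh_{\nu^\xi_j\mu_j}\big(\hat p_\xi{\restriction}C_{\nu_j^\xi}\big).$$
On $C^*$ all pieces equal $\hat p_\xi{\restriction}C^*$, because the $h$'s are the identity there. Elsewhere the pieces have disjoint domains: the $j$-th piece lives in $C_{\mu_j}\setminus C^*\subseteq[\alpha_{\mu_j},\alpha_{\mu_j+1})$, which lies above $\gamma$. Each piece is in $P_\delta$: the first as a restriction to an ordinal, the others by Lemma 4.2(ii) and the pattern. By Lemma 4.1, $g_\xi\in P_\delta$. Since $C_{\mu_j}\cap\gamma=C^*$,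
$$g_\xi{\restriction}\gamma=\hat p_\xi{\restriction}\gamma,\qquad g_\xi{\restriction}C_{\mu_j}=h_{\nu^\xi_j\mu_j}\big(\hat p_\xi{\restriction}C_{\nu^\xi_j}\big).\tag{4}$$
As $P_\delta$ is ccc, there are $\xi\neq\eta$ in $\Xi$ and $g\in P_\delta$ with $g\le g_\xi,g_\eta$. Fix them.

**Step 3 (copying the merged information back to both places).** Let
$$t=g{\restriction}\gamma\ \cup\ \bigcup_jh_{\mu_j\nu^\xi_j}(g{\restriction}C_{\mu_j})\ \cup\ \bigcup_jh_{\mu_j\nu^\eta_j}(g{\restriction}C_{\mu_j}),\qquad Z=\gamma\cup\bigcup_j\big(C_{\nu_j^\xi}\cup C_{\nu_j^\eta}\big).$$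
The indices $\nu_j^\xi,\nu_j^\eta$ are all distinct, because $b_\xi\setminus b$ and $b_\eta\setminus b$ are disjoint, and their blocks lie above $\gamma$. On $C^*$ all pieces equal $g{\restriction}C^*$. So $t$ is a function, $\mathrm{dom}\,t\subseteq Z$, and $t\in P_\delta$ by Lemma 4.1, as in Step 2.

*Claim 1: $t\le\hat p_\xi{\restriction}Z$ and $t\le\hat p_\eta{\restriction}Z$.* Let $\zeta\in\mathrm{dom}\,\hat p_\xi\cap Z$. If $\zeta<\gamma$, then $t(\zeta)=g(\zeta)\le g_\xi(\zeta)=\hat p_\xi(\zeta)$. If $\zeta\in C_{\nu^\xi_j}\setminus C^*$ and $\zeta'=h_{\nu^\xi_j\mu_j}(\zeta)$, then $t(\zeta)=g(\zeta')\le g_\xi(\zeta')=\hat p_\xi(\zeta)$ by (4). The case $\zeta\in C_{\nu^\eta_j}\setminus C^*$ is impossible: it would put $\nu_j^\eta$ into $b_\xi$, but $\nu_j^\eta\in b_\eta\setminus b$ and $b_\xi\cap b_\eta=b$. The argument for $\eta$ is symmetric.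

**Step 4 (adding the remaining coordinates).** Let
$$q=t\cup\hat p_\xi{\restriction}(\delta\setminus Z)\cup\hat p_\eta{\restriction}(\delta\setminus Z).$$
This is a function because $\mathrm{dom}\,\hat p_\xi\cap\mathrm{dom}\,\hat p_\eta=r\subseteq\gamma\subseteq Z$. By Claim 1, $q\le\hat p_\xi,\hat p_\eta$ coordinatewise, and $q\supseteq t$. By Lemma 4.1, using $t$ inside $Z$ and $\hat p_\xi$ or $\hat p_\eta$ outside, $q\in P_\delta$.

**Step 5 (the pair at $\delta$ survives).** *Claim 2: $q\Vdash s_\xi\cup s_\eta\subseteq\dot X_\nu$ for every $\nu\in a_\xi\cup a_\eta$.* If $\nu\in a$, then $\nu\in a_\xi\cap a_\eta$, so $\hat p_\xi\Vdash s_\xi\subseteq\dot X_\nu$ and $\hat p_\eta\Vdash s_\eta\subseteq\dot X_\nu$, and $q$ is below both. Let $\nu=\nu^\xi_j$. Then $q\le\hat p_\xi\Vdash s_\xi\subseteq\dot X_\nu$. For $s_\eta$, start with $\hat p_\eta\Vdash s_\eta\subseteq\dot X_{\nu_j^\eta}$. By Lemma 4.2(iii), $\hat p_\eta{\restriction}C_{\nu_j^\eta}$ forces this, so by (2)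
$$h_{\nu_j^\eta\nu}\big(\hat p_\eta{\restriction}C_{\nu_j^\eta}\big)\Vdash s_\eta\subseteq\dot X_\nu.$$
And $q$ is below this condition, by the definition of $t$, by $g\le g_\eta$, and by (4) for $\eta$:
$$q\le h_{\mu_j\nu}(g{\restriction}C_{\mu_j})\le h_{\mu_j\nu}(g_\eta{\restriction}C_{\mu_j})=h_{\mu_j\nu}h_{\nu_j^\eta\mu_j}\big(\hat p_\eta{\restriction}C_{\nu_j^\eta}\big)=h_{\nu_j^\eta\nu}\big(\hat p_\eta{\restriction}C_{\nu_j^\eta}\big).$$
The case $\nu=\nu^\eta_j$ is symmetric. As $a_\xi\cup a_\eta=a\cup\{\nu_j^\xi,\nu_j^\eta:1\le j\le l\}$, the claim is proved.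

Hence $q\cup\{(\delta,(a_\xi\cup a_\eta,\,s_\xi\cup s_\eta))\}\in P_{\delta+1}$, and it extends $p_\xi$ and $p_\eta$. $\square$

## 7. The set added at an active coordinate

For active $\delta$, in $V[G_{\delta+1}]$ let
$$I_\delta=\bigcup\{a:(a,s)=p(\delta),\ p\in G_{\delta+1}\},\qquad B_\delta=\bigcup\{s:(a,s)=p(\delta),\ p\in G_{\delta+1}\}.$$

**Lemma 7.1.** Let $\langle\alpha_\nu,C_\nu,\dot X_\nu\rangle$ be the pattern fixed at the active $\delta$.

(1) $B_\delta\subseteq X_\nu$ for all $\nu\in I_\delta$.

(2) $I_\delta$ is uncountable.

(3) $B_\delta\cap F$ is uncountable for every $F\in U_\delta$.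

*Proof.* **(1): the clause in the definition of $P_{\delta+1}$ does the work.** Let $i\in B_\delta$ and $\nu\in I_\delta$. Taking a common extension in $G_{\delta+1}$, some $p\in G_{\delta+1}$ has $p(\delta)=(a,s)$ with $\nu\in a$ and $i\in s$. Then $p{\restriction}\delta\in G_\delta$ forces $i\in\dot X_\nu$.

For (2) and (3) it suffices to get unboundedness in $\omega_1$, since $\omega_1$ is preserved by Lemma 6.1. Conditions with $\delta$ in the domain are dense. Let $p\in P_{\delta+1}$, $p(\delta)=(a,s)$, $\hat p=p{\restriction}\delta$ and $\rho<\omega_1$.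

**(2): copy the reason why $s\subseteq\dot X_0$ to a fresh block.** Since $0\in a$, $\hat p\Vdash s\subseteq\dot X_0$, hence $\hat p{\restriction}C_0\Vdash s\subseteq\dot X_0$ by Lemma 4.2(iii). Pick $\nu>\rho$ with $\mathrm{dom}\,\hat p\cap(C_\nu\setminus C^*)=\emptyset$, and let $q=\hat p\cup h_{0\nu}(\hat p{\restriction}C_0)$. The domains of the two pieces meet only inside $C^*$, where both equal $\hat p{\restriction}C^*$. So $q\in P_\delta$ by Lemma 4.1, and $q\le\hat p$. By (2), $h_{0\nu}(\hat p{\restriction}C_0)\Vdash s\subseteq\dot X_\nu$, so $q\Vdash s\subseteq\dot X_\nu$. Hence $q\cup\{(\delta,(a\cup\{\nu\},s))\}\in P_{\delta+1}$ extends $p$ and puts $\nu>\rho$ into $I_\delta$.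

**(3): finite intersections of members of $U_\delta$ are uncountable.** Let $\hat p\Vdash\dot F\in\dot U_\delta$. Since all $\dot X_\nu$ are forced into $\dot U_\delta$, $\hat p\Vdash\dot F\cap\bigcap_{\nu\in a}\dot X_\nu\in\dot U_\delta$, so this set is forced to be uncountable. Find $p'\le\hat p$ in $P_\delta$ and $i>\rho$ with $p'\Vdash i\in\dot F\cap\bigcap_{\nu\in a}\dot X_\nu$. Then $p'\cup\{(\delta,(a,s\cup\{i\}))\}\in P_{\delta+1}$ extends $p$ and forces $i\in B_\delta\cap\dot F$. $\square$

(The reference "(2)" to the transfer of forcing in the proof of part (2) is to equation (2) of Section 5.) The recursion of Section 5 is now justified at every stage.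

## 8. Catching a $\kappa$-sequence: proof of Theorem 2.4

Let $G\subseteq P_\kappa$ be generic and $U=\bigcup_{\delta<\kappa}U_\delta$.

**Step 1 (cardinal arithmetic).** First, $\kappa^{\omega_1}=\kappa$: since $\mathrm{cf}\,\kappa=\lambda^+>\omega_1$, every function $\omega_1\to\kappa$ is bounded, so there are at most $\kappa\cdot\lambda^{\omega_1}=\kappa$ of them. $P_\kappa$ is ccc and $|P_\kappa|\le|\mathbb F|=\kappa$, so counting nice names gives $2^{\omega_1}\le(\kappa^{\omega})^{\omega_1}=\kappa$ in $V[G]$. All successor ordinals are passive, because $S$ consists of limits; this also gives $|P_\kappa|=\kappa$. For passive $\zeta$ the conditions in $P_{\zeta+1}$ with $\zeta$ in the domain are dense and form a copy of $P_\zeta\times\mathrm{Fn}(\omega,2)$ via $p\mapsto(p{\restriction}\zeta,p(\zeta))$. Hence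
$$c_\zeta=\bigcup\{p(\zeta):p\in G,\ \zeta\in\mathrm{dom}\,p\}$$
is Cohen-generic over $V[G_\zeta]$. These reals are distinct, so $2^\omega\ge\kappa$. Thus $2^\omega=2^{\omega_1}=\kappa$ in $V[G]$.

**Step 2 ($U$ is a uniform ultrafilter extending $U_0$).** Every $X\subseteq\omega_1$ in $V[G]$ has a name with support of size $\le\omega_1$, by ccc and nice names. The support is bounded in $\kappa$, so $X\in V[G_\delta]$ for some $\delta<\kappa$ and $X$ is decided by $U_\delta$. The $U_\delta$ are increasing, and their members stay uncountable in $V[G]$. So $U$ is a uniform ultrafilter, and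
$$U\cap V[G_\delta]=U_\delta\quad\text{for all }\delta<\kappa.\tag{5}$$

It remains to prove $(*)$. Let $\langle X_\alpha:\alpha<\kappa\rangle\in V[G]$ be a sequence in $U$.

**Step 3 (good names).** Replace the sets by $\omega_1$ off a condition in $G$ which forces the hypothesis; this does not change the sequence in our $V[G]$. Taking nice names, whose antichains are countable by ccc, we get in $V$ names $\dot X_\alpha\subseteq\omega_1\times P_\kappa$ for $X_\alpha$ with $\Vdash_{P_\kappa}\dot X_\alpha\in\dot U$ for every $\alpha$. If $\mathrm{supp}\,\dot X_\alpha\subseteq\delta$, then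
$$\Vdash_{P_\delta}\dot X_\alpha\in\dot U_\delta.\tag{6}$$
Otherwise some $p\in P_\delta$ forces the contrary, and a generic filter containing $p$ contradicts (5).

**Step 4 (many indices carry isomorphic names over one root).** Let $C_\alpha=\mathrm{cl}(\mathrm{supp}\,\dot X_\alpha)$, so $|C_\alpha|\le\omega_1$. Note $\omega_2\le2^{\omega_1}\le\lambda^{\omega_1}=\lambda<\kappa$, so $E=\{\alpha<\kappa:\mathrm{cf}\,\alpha=\omega_2\}$ is stationary in $\kappa$. For $\alpha\in E$ the set $C_\alpha\cap\alpha$ is bounded in $\alpha$. By Fodor's lemma there are a stationary $E_1\subseteq E$ and $\gamma_0$ with $C_\alpha\cap\alpha\subseteq\gamma_0$ for $\alpha\in E_1$. As $|\gamma_0|\le\lambda$, $\gamma_0$ has at most $\lambda^{\omega_1}=\lambda$ subsets of size $\le\omega_1$. A partition of a stationary subset of $\kappa$ into at most $\lambda$ pieces has a stationary piece, so there is a stationary $E_2\subseteq E_1$ with $C_\alpha\cap\alpha=C^*$ constant.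

Let $\pi_\alpha:C_\alpha\to\tau_\alpha<\omega_2$ be the order isomorphism onto the order type. Consider the triple consisting of
$$\tau_\alpha,\qquad\{p\circ\pi_\alpha^{-1}:p\in P_\kappa|C_\alpha\},\qquad\{(i,p\circ\pi_\alpha^{-1}):(i,p)\in\dot X_\alpha\}.$$
There are at most $\omega_1$ finite functions from a subset of $\tau_\alpha$ to $H$, so the triple takes at most $\omega_2\cdot2^{\omega_1}\le\lambda$ values. It is constant on a stationary $E_3\subseteq E_2$.

**Step 5 (guessing at a good $\delta$).** Let $D=\{\delta<\kappa:\sup C_\alpha<\delta\text{ for all }\alpha<\delta\}$. This is a club, as $\kappa$ is regular and each $C_\alpha$ is bounded. Let $N=\{(\alpha,i,p):(i,p)\in\dot X_\alpha\}$. By (3) there is $\delta\in S\cap D$, a limit point of $E_3$, with $N\cap(\delta\times\omega_1\times\mathbb F_\delta)=N_\delta$. For $\alpha<\delta$ all conditions in $\dot X_\alpha$ have domain contained in $C_\alpha\subseteq\delta$, so $N_\delta(\alpha)=\dot X_\alpha$.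

**Step 6 ($\delta$ is active).** Since $\mathrm{cf}\,\delta=\omega_1$, $E_3\cap\delta$ is unbounded in $\delta$ and $\delta\in D$, we can choose inductively $\alpha_\nu\in E_3\cap\delta$ $(\nu<\omega_1)$, strictly increasing and cofinal in $\delta$, with $C_{\alpha_\nu}\subseteq\alpha_{\nu+1}$; at each step only countably many ordinals below $\delta$ have to be exceeded. Then $\langle\alpha_\nu,C_{\alpha_\nu},\dot X_{\alpha_\nu}:\nu<\omega_1\rangle$ is a pattern at $\delta$. The root is $C^*$. We have $P_\kappa|C_{\alpha_\nu}=P_\delta|C_{\alpha_\nu}$ because $C_{\alpha_\nu}\subseteq\delta$. The maps $h_{\mu\nu}=\pi_{\alpha_\nu}^{-1}\circ\pi_{\alpha_\mu}$ carry $P_\delta|C_{\alpha_\mu}$ onto $P_\delta|C_{\alpha_\nu}$ and $\dot X_{\alpha_\mu}$ to $\dot X_{\alpha_\nu}$, because the triples are equal. Moreover $\dot X_{\alpha_\nu}=N_\delta(\alpha_\nu)$, and $\Vdash_{P_\delta}\dot X_{\alpha_\nu}\in\dot U_\delta$ by (6). So $\delta$ is active.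

**Step 7 (reading off $I$).** The pattern actually fixed at $\delta$ may be another one, but it satisfies $\dot X'_\nu=N_\delta(\alpha'_\nu)=\dot X_{\alpha'_\nu}$ with strictly increasing $\alpha'_\nu$. By Lemma 7.1 and the choice of $\dot U_{\delta+1}$, $B_\delta\in U_{\delta+1}\subseteq U$ and $B_\delta\subseteq X_{\alpha'_\nu}$ for all $\nu$ in the uncountable set $I_\delta$. So $I=\{\alpha'_\nu:\nu\in I_\delta\}$ is uncountable and $\bigcap_{\alpha\in I}X_\alpha\supseteq B_\delta$ is in $U$. This proves $(*)$.

As $\kappa=2^{\omega_1}$ in $V[G]$, Lemma 2.3(a) shows that $U$ is neither $\omega_1$-Tukey-top nor Tukey-top. $\blacksquare$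

## 9. Cohen reals bound the subfamily; the club filter

In $(*)$ the list has length $\kappa$ and the subfamily is only promised to be uncountable.

**Proposition 9.1.** In the model of Theorem 2.4, some $\kappa$-sequence in $U$ has no subfamily of size $\kappa$ with intersection in $U$. So "uncountable" in $(*)$ cannot be replaced by "of size $\kappa$".

*Proof.* **A function to $\omega$ with small fibers.** Since $\omega_1$ is not measurable, $U_0$ is not closed under countable intersections. So there are $\omega_1=A_0\supseteq A_1\supseteq\cdots$ in $U_0$ with $\bigcap_nA_n\notin U_0$. The sets $\bigcap_nA_n$ and $A_n\setminus A_{n+1}$ partition $\omega_1$ into countably many sets not in $U_0$. This gives $f:\omega_1\to\omega$ in $V$ with $f^{-1}(n)\notin U_0$ for all $n$. The complements are in $U_0\subseteq U$, so $f^{-1}(n)\notin U$.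

**The sequence.** There are $\kappa$ passive $\zeta$. For each of them choose $\varepsilon_\zeta\in\{0,1\}$ with $Y_\zeta=\{i<\omega_1:c_\zeta(f(i))=\varepsilon_\zeta\}\in U$. Suppose $F\in U$ and $F\subseteq Y_\zeta$ for $\kappa$ many $\zeta$. Say $F\in V[G_\delta]$, and take such a $\zeta\ge\delta$. The set $f[F]\in V[G_\zeta]$ is infinite, since otherwise $F$ would be covered by finitely many sets $f^{-1}(n)\notin U$. But the Cohen real $c_\zeta$ is constant on $f[F]$, contradicting its genericity over $V[G_\zeta]$. $\square$

**Remark 9.2.** If $U_0$ extends the club filter, so does $U$. A ccc forcing adds no club $C\subseteq\omega_1$ without a ground-model club subset: if $\dot C$ is a name for $C$, by ccc the possible values of $\min(\dot C\setminus(\alpha+1))$ are bounded by some $f(\alpha)<\omega_1$. Every limit $\epsilon$ with $f(\alpha)<\epsilon$ for all $\alpha<\epsilon$ is forced to be a limit of $\dot C$, hence in $\dot C$. These $\epsilon$ form a club in $V$, which belongs to $U_0\subseteq U$.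

## 10. Separating the two properties with $\sigma$-centered forcing

We now prove Theorem 2.6. A poset $Q$ is *$\sigma$-centered* if there is $\varphi:Q\to\omega$ with centered fibers: any finitely many elements of one fiber have a common lower bound in $Q$. Such posets are ccc.

**Example 10.1.** $\mathrm{Fn}(\omega_1,2)$ is $\sigma$-centered. Fix an injection $e:\omega_1\to2^\omega$. For $n<\omega$ and $g:2^n\to2$, the set of $p$ with $p(i)=g(e(i){\restriction}n)$ for all $i\in\mathrm{dom}\,p$ is centered, because finite unions of its members are functions. Every $p$ is in such a set: take $n$ so large that the $e(i){\restriction}n$ for $i\in\mathrm{dom}\,p$ are distinct. There are countably many pairs $(n,g)$.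

**The iteration.** If ZFC is consistent, so is ZFC + GCH. Let $V\models$ GCH and $\kappa=\omega_3$. Let $P_\kappa$ be the standard finite support iteration of length $\kappa$ of posets $\dot Q_\zeta$ with underlying set $\subseteq\omega_1$ and a largest element, forced to be $\sigma$-centered via $\dot\varphi_\zeta:\dot Q_\zeta\to\omega$. We pass to the dense set of conditions with decided values: finite $p$ with $\mathrm{dom}\,p\subseteq\kappa$, $p(\zeta)\in\omega_1$ and $p{\restriction}\zeta\Vdash p(\zeta)\in\dot Q_\zeta$ for $\zeta\in\mathrm{dom}\,p$; the order is $q\le p$ iff $\mathrm{dom}\,p\subseteq\mathrm{dom}\,q$ and $q{\restriction}\zeta\Vdash q(\zeta)\le_\zeta p(\zeta)$ for $\zeta\in\mathrm{dom}\,p$. Density is proved by induction on the largest element $\zeta$ of the support: extend the part below $\zeta$ to decide the value at $\zeta$, then apply the induction hypothesis to that part. From now on $P_\zeta$ denotes this dense set. Then $|P_\zeta|\le\omega_2$ for $\zeta<\kappa$, $|P_\kappa|\le\omega_3$, and $P_\kappa$ is ccc, as a finite support iteration of ccc posets.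

At every successor $\zeta$ let $\dot Q_\zeta$ be $\mathrm{Fn}(\omega_1,2)$, coded on $\omega_1$ in $V$, which adds $x_\zeta\subseteq\omega_1$ (the set of $i$ with generic value $1$). Let $W\in V$ be the set of these $\zeta$; $|W|=\kappa$. At the other stages use bookkeeping. For $\xi<\kappa$ there are at most $\omega_2^{\omega_1}=\omega_2$ nice $P_\xi$-names for triples $(Q,\le,\varphi)$ of the required kind. Centeredness of the fibers is a statement about finite sets and persists to later stages. So we can arrange that each such name is used at cofinally many limit stages $\zeta\ge\xi$.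

In $V[G]$ cardinals are preserved. The reals $x_\zeta\cap\omega$ $(\zeta\in W)$ are Cohen over $V[G_\zeta]$, so $2^\omega\ge\kappa$, and $2^{\omega_1}\le(\omega_3^{\omega})^{\omega_1}=\omega_3$ by nice names. So $2^\omega=2^{\omega_1}=\kappa$. Moreover:

(7) For every $\sigma$-centered poset of size $\omega_1$ and every family of fewer than $\kappa$ dense sets there is a filter meeting them all.

Indeed, we may add a largest element and assume that the underlying set is a subset of $\omega_1$. The poset, the map $\varphi$ and at most $\omega_2$ dense sets have names involving at most $\omega_2$ conditions, so they all lie in $V[G_\xi]$ for some $\xi<\kappa$. The poset is used at some later stage $\zeta\ge\xi$, and the generic filter added there meets the dense sets.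

### 10.1. Every uniform ultrafilter is $\omega_1$-Tukey-top

**Claim 10.2.** In $V[G]$ there are no uncountable $I\subseteq W$ and uncountable $B\subseteq\omega_1$ with $B\subseteq x_\alpha$ for all $\alpha\in I$, nor with $B\cap x_\alpha=\emptyset$ for all $\alpha\in I$.

*Proof.* Suppose $p$ forces that $\dot I,\dot B$ are a counterexample of the first kind. The second kind is symmetric, with the value $1$ instead of $0$ below.

**Labels.** We want to use centeredness at all coordinates of a root at once. Call a condition *labelled* if $p{\restriction}\zeta$ decides $\dot\varphi_\zeta(p(\zeta))$ for each $\zeta\in\mathrm{dom}\,p$; the decided numbers are its labels. Labelled conditions are dense, by induction on $\zeta=\max\mathrm{dom}\,p$: extend $p{\restriction}\zeta$ to decide $\dot\varphi_\zeta(p(\zeta))$, extend the result to a labelled condition in $P_\zeta$, and keep $p(\zeta)$ at $\zeta$.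

**Choosing the conditions.** As $p$ forces $\dot I$ and $\dot B$ to be uncountable, we can choose by recursion labelled $p_\xi\le p$, distinct $\alpha_\xi$ and distinct $i_\xi$ $(\xi<\omega_1)$ with $p_\xi\Vdash\alpha_\xi\in\dot I,\ i_\xi\in\dot B$ and $\alpha_\xi\in\mathrm{dom}\,p_\xi$. Thin out so that the domains form a $\Delta$-system with root $r$, the labels on $r$ are constant, and $\alpha_\xi\notin r$; the last requirement costs only finitely many $\xi$. Pick $\xi\ne\eta$ with $i_\eta\notin\mathrm{dom}(p_\xi(\alpha_\xi))$, which is possible since $p_\xi(\alpha_\xi)$ is a finite function. Let $p'_\xi$ be obtained from $p_\xi$ by replacing $p_\xi(\alpha_\xi)$ with $p_\xi(\alpha_\xi)\cup\{(i_\eta,0)\}$. This is a condition below $p_\xi$: at $\alpha_\xi$ the poset is $\mathrm{Fn}(\omega_1,2)$, and at later coordinates $p'_\xi{\restriction}\zeta\le p_\xi{\restriction}\zeta$ forces $p_\xi(\zeta)\in\dot Q_\zeta$.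

**$p'_\xi$ and $p_\eta$ are compatible.** Go up the finite set $\mathrm{dom}\,p_\xi\cup\mathrm{dom}\,p_\eta$, building a common extension $q$. Arriving at $\zeta$, we have $q\in P_\zeta$ below $p'_\xi{\restriction}\zeta$ and $p_\eta{\restriction}\zeta$. If $\zeta\in r$, then $\zeta\neq\alpha_\xi$, so $p'_\xi(\zeta)=p_\xi(\zeta)$, and $q$ forces $p_\xi(\zeta)$ and $p_\eta(\zeta)$ into the same centered fiber. Strengthen $q$ in $P_\zeta$ to decide a common extension of the two in $\dot Q_\zeta$, and use it as the value at $\zeta$. If $\zeta\notin r$, only one of the two conditions has a value at $\zeta$; use it. In particular $\alpha_\xi\notin\mathrm{dom}\,p_\eta$, as $\alpha_\xi\in\mathrm{dom}\,p_\xi\setminus r$.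

A common extension forces $\alpha_\xi\in\dot I$, $i_\eta\in\dot B$ and $i_\eta\notin x_{\alpha_\xi}$, contradicting $\dot B\subseteq x_{\alpha_\xi}$. $\square$

Now let $U\in V[G]$ be any uniform ultrafilter over $\omega_1$. One of "$x_\alpha\in U$", "$\omega_1\setminus x_\alpha\in U$" holds for $\kappa$ many $\alpha\in W$. By Claim 10.2, uncountable subfamilies of the resulting $\kappa$-sequence in $U$ have countable intersection, which is not in $U$. By Lemma 2.3(b), $U$ is $\omega_1$-Tukey-top.

### 10.2. Every $\kappa$-sequence has a finitely approximated entry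

**Claim 10.3.** In $V[G]$, for every sequence $\langle x_\alpha:\alpha<\kappa\rangle$ of subsets of $\omega_1$ there are distinct $\alpha,\alpha_0,\alpha_1,\dots$ such that for each finite $s\subseteq\omega_1$, $x_{\alpha_n}\cap s=x_\alpha\cap s$ for infinitely many $n$.

(Here $x_\alpha$ is an arbitrary sequence, not the generic one.)

*Proof.* **Uniformizing the names.** Fix names $\dot x_\alpha$ for subsets of $\omega_1$. For $s\in[\omega_1]^{<\omega}$ let $\langle p^\alpha_{s,k}:k<\omega\rangle$ enumerate, possibly with repetitions, a maximal antichain of conditions with $p^\alpha_{s,k}\Vdash\dot x_\alpha\cap s=\sigma^\alpha_{s,k}$. Let $\mathrm{supp}_\alpha$ be the union of all their domains; it has size $\le\omega_1$. For $\mathrm{cf}\,\alpha=\omega_2$ the set $\mathrm{supp}_\alpha\cap\alpha$ is bounded below $\alpha$. By Fodor's lemma there are a stationary set of such $\alpha$ and a fixed $\gamma_0$ with $\mathrm{supp}_\alpha\cap\alpha\subseteq\gamma_0\le\alpha$, so that $p^\alpha_{s,k}{\restriction}\alpha\in P_{\gamma_0}$. The function $(s,k)\mapsto(p^\alpha_{s,k}{\restriction}\alpha,\sigma^\alpha_{s,k})$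 has at most $\omega_2^{\omega_1}=\omega_2$ possible values, so it is constant on a stationary set $T$. Thus there are $r_{s,k}\in P_{\gamma_0}$ and $\sigma_{s,k}$ with
$$p^\alpha_{s,k}{\restriction}\alpha=r_{s,k},\qquad\sigma^\alpha_{s,k}=\sigma_{s,k},\qquad\gamma_0\le\alpha\qquad\text{for all }\alpha\in T.$$

**The indices.** Choose $\alpha_0<\alpha_1<\cdots$ in $T$ with $\mathrm{supp}_{\alpha_n}\subseteq\alpha_{n+1}$, and $\alpha\in T$ above all $\alpha_n$.

**Density.** Let $s,k,m$ and $q\le p^\alpha_{s,k}$ be given. The intervals $[\alpha_n,\alpha_{n+1})$ are disjoint and $\mathrm{dom}\,q$ is finite, so there is $n\ge m$ with $\mathrm{dom}\,q\cap[\alpha_n,\alpha_{n+1})=\emptyset$. Since $q\le p^\alpha_{s,k}$ and $\gamma_0\le\alpha$, we have $q{\restriction}\gamma_0\le p^\alpha_{s,k}{\restriction}\gamma_0=r_{s,k}=p^{\alpha_n}_{s,k}{\restriction}\alpha_n$. Consider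
$$q{\restriction}\alpha_n\ \cup\ p^{\alpha_n}_{s,k}{\restriction}[\alpha_n,\alpha_{n+1})\ \cup\ q{\restriction}[\alpha_{n+1},\kappa).$$
Below $\alpha_n$ it is the condition $q{\restriction}\alpha_n\le p^{\alpha_n}_{s,k}{\restriction}\alpha_n$. Going up through $[\alpha_n,\alpha_{n+1})$, the part built so far extends $p^{\alpha_n}_{s,k}{\restriction}\zeta$, so the next value of $p^{\alpha_n}_{s,k}$ is legal. Above $\alpha_{n+1}$, the part built so far extends $q{\restriction}\zeta$, because $q$ has no values in the interval, so the next value of $q$ is legal. So it is a condition. It extends $q$, and it extends $p^{\alpha_n}_{s,k}$, whose domain is contained in $\alpha_{n+1}$.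

**Genericity.** Given $s$, let $k$ be such that $p^\alpha_{s,k}\in G$. By density, for every $m$ there is $n\ge m$ with $p^{\alpha_n}_{s,k}\in G$, and then $x_{\alpha_n}\cap s=\sigma_{s,k}=x_\alpha\cap s$. $\square$

### 10.3. A non-Tukey-top uniform ultrafilter

Work in $V[G]$. We build increasing families $\mathcal F_\beta\subseteq[\omega_1]^{\omega_1}$ $(\beta<\kappa)$, closed under finite intersections, with $|\mathcal F_\beta|<\kappa$, starting with $\mathcal F_0=\{\omega_1\}$ and taking unions at limits. The union will be an ultrafilter $U$ such that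

$(**)$ if $A_n\in U$ $(n<\omega)$ and every finite $s\subseteq\omega_1$ is contained in $A_n$ for infinitely many $n$, then $\bigcap_{n\in X}A_n\in U$ for some infinite $X\subseteq\omega$.

**Deciding sets.** There are $\kappa$ many $Y\subseteq\omega_1$; each is treated at some step. Either $Y$ or its complement meets all members of $\mathcal F_\beta$ in uncountable sets: if $Y\cap F$ and $F'\setminus Y$ were countable with $F,F'\in\mathcal F_\beta$, then $F\cap F'\in\mathcal F_\beta$ would be countable. Add that set and its intersections with members of $\mathcal F_\beta$. In the end every $Y$ is decided. The union $U$ is upward closed, since a superset of a member cannot have its complement in $U$. So $U$ is an ultrafilter, and it is uniform because all its members are uncountable.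

**Ensuring $(**)$.** There are $\kappa^\omega=\kappa$ many $\omega$-sequences of subsets of $\omega_1$; let each be listed cofinally often. When $\langle A_n\rangle$ as in $(**)$ is listed and all $A_n\in\mathcal F_\beta$, let $\mathbb D$ be the set of $(a,s)\in[\omega]^{<\omega}\times[\omega_1]^{<\omega}$ with $s\subseteq\bigcap_{n\in a}A_n$, ordered by coordinatewise $\supseteq$ (with $\bigcap_{n\in\emptyset}A_n=\omega_1$). This is pair forcing again, but the first coordinate now lies in a countable set. The poset has size $\omega_1$ and is $\sigma$-centered: finitely many conditions with the same $a$ are bounded by taking the union of the $s$'s. Two kinds of sets are dense.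

* For $m<\omega$, the set $\{(a,s):a\not\subseteq m\}$: given $(a,s)$, there is $n\ge m$ with $s\subseteq A_n$ by the hypothesis on $\langle A_n\rangle$, and $(a\cup\{n\},s)$ is a condition.
* For $F\in\mathcal F_\beta$ and $\rho<\omega_1$, the set $\{(a,s):s\cap F\not\subseteq\rho\}$: the set $F\cap\bigcap_{n\in a}A_n\in\mathcal F_\beta$ is uncountable, so it has an element $i\ge\rho$, and $(a,s\cup\{i\})$ is a condition.

These are fewer than $\kappa$ dense sets. By (7) some filter meets them all. Let $X=\bigcup a$ and $B=\bigcup s$ over the members $(a,s)$ of the filter. Then $X$ is infinite, $B\cap F$ is uncountable for all $F\in\mathcal F_\beta$, and $B\subseteq\bigcap_{n\in X}A_n$, because any two members of the filter have a common extension. Add $B$ and its intersections with members of $\mathcal F_\beta$.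

If $A_n\in U$ for all $n$, then, as $\mathrm{cf}\,\kappa>\omega$, all $A_n$ are in some $\mathcal F_\beta$, and the sequence is listed at a later step. So $(**)$ holds.

**Conclusion of the proof of Theorem 2.6.** Let $\langle A_\alpha:\alpha<\kappa\rangle$ be a sequence in $U$. Take $\alpha,\alpha_0,\alpha_1,\dots$ from Claim 10.3 for $x_\alpha=A_\alpha$. The sets $A_{\alpha_n}\cup(\omega_1\setminus A_\alpha)$ are in $U$, and they satisfy the hypothesis of $(**)$: if $A_{\alpha_n}\cap s=A_\alpha\cap s$, then $s\subseteq A_{\alpha_n}\cup(\omega_1\setminus A_\alpha)$, and this happens for infinitely many $n$. So there is an infinite $X\subseteq\omega$ with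
$$\bigcap_{n\in X}A_{\alpha_n}\ \supseteq\ A_\alpha\cap\bigcap_{n\in X}\big(A_{\alpha_n}\cup(\omega_1\setminus A_\alpha)\big)\in U.$$
Since the $\alpha_n$ are distinct, this is an infinite subfamily with intersection in $U$. By Lemma 2.3(a), $U$ is not Tukey-top. By Section 10.1, every uniform ultrafilter over $\omega_1$ in $V[G]$, including this $U$, is $\omega_1$-Tukey-top. $\blacksquare$
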